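\title{Nearly balanced copies of spanning graphs in balanced colorings of $K_n$}

\begin{abstract}
Color the edges of $K_n$ with $-1$ and $+1$, each color being used equally often, and let $H$ be a graph on $n$ vertices with maximum degree $\Delta$. A discrete intermediate value argument finds a copy of $H$ whose colors sum to at most $2\Delta$ in absolute value. We show that the constant $2$ can be lowered: some copy has sum at most $\frac{19}{10}\Delta$ in absolute value. We also prove the bound $2\Delta-1$ for every $\Delta\ge1$ and the bound $\frac{11}{6}\Delta$ for large $\Delta$, and we show that the constant cannot be taken below $1$, nor, even for arbitrarily large $\Delta$, as small as $1/\sqrt2$.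
\end{abstract}

\section{Introduction}

A \emph{coloring} of the complete graph $K_n$ is a map $c\colon E(K_n)\to\{-1,+1\}$. The \emph{sum} of a subgraph $F$ of $K_n$ is
\[
c(F)=\sum_{e\in E(F)}c(e),
\]
the number of its edges of color $+1$ minus the number of its edges of color $-1$. Thus $|c(F)|$ measures how unevenly the two colors are represented in $F$. The coloring is \emph{balanced} if $c(K_n)=0$, that is, if exactly half of the edges receive each color; this requires $\binom n2$ to be even. Let $H$ be a graph on $n$ vertices, isolated vertices being allowed. A \emph{copy} of $H$ is a subgraph of $K_n$ isomorphic to $H$. We write $\Delta$ and $\delta$ for the maximum and the minimum degree of $H$.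

In a balanced coloring the average sum of a copy of $H$ is $0$, so one looks for a copy whose sum is close to $0$. The value $0$ itself may be out of reach, since the sum of every copy has the parity of the number of edges of $H$. What one can do is walk from a copy with negative sum to a copy with positive sum, exchanging the roles of two vertices at each step. A step moves at most $2\Delta$ edges, so it changes the sum by at most $4\Delta$, and one of the two copies at the step where the sign changes has sum at most $2\Delta$ in absolute value. A little care gives the following bound, which is a slightly generalized form of a result of Mohr, Pardey and Rautenbach. We include a short proof in Section~\ref{sec:swaps}.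

\begin{proposition}\label{prop:known}
For every graph $H$ on $n$ vertices and every balanced coloring $c$ of $K_n$, some copy $H'$ of $H$ satisfies $|c(H')|\le\Delta+\delta\le2\Delta$.
\end{proposition}

For regular graphs this gives $2\Delta$ and nothing better. In the smallest case the bound is far from the truth.

\begin{example}\label{ex:K4}
Let $n=4$ and let $H$ be a perfect matching. The bound $2\Delta=2$ is vacuous, since $H$ has two edges. But the three perfect matchings of $K_4$ partition its six edges. If none had sum $0$, each would have sum $\pm2$, and $c(K_4)$ would be $\pm2$ or $\pm6$. So in a balanced coloring some copy has sum $0$.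
\end{example}

The following question comes from the paper of Hollom, Mond and Portier~\cite{HMP}.

\begin{quote}
\emph{Is there a constant $\alpha<2$ such that for every $n$, every graph $H$ on $n$ vertices with maximum degree $\Delta$, and every balanced coloring $c$ of $K_n$, some copy $H'$ of $H$ satisfies $|c(H')|\le\alpha\Delta$?}
\end{quote}

One would guess that the answer is yes. If all copies had sums of absolute value close to $2\Delta$ or larger, then every step that changes the sign would have to change the sum by almost the maximal amount $4\Delta$, so that almost every edge that moves would change color in the same direction. This looks too rigid to be possible. The task is to turn a condition on the two vertices of one step into a contradiction, and Example~\ref{ex:K8} shows that for $\Delta=1$ rigidity alone does not suffice. The guess is nevertheless correct. In the next three theorems $H$ is a graph on $n$ vertices with maximum degree $\Delta$ and $c$ is a balanced coloring of $K_n$.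

\begin{theorem}\label{thm:main}
Some copy $H'$ of $H$ satisfies $|c(H')|\le\frac{19}{10}\Delta$.
\end{theorem}

Sums are integers, so any positive answer to the question contains the bound $2\Delta-1$. We prove this bound first, and it settles Theorem~\ref{thm:main} for small $\Delta$.

\begin{theorem}\label{thm:minusone}
If $\Delta\ge1$, some copy $H'$ of $H$ satisfies $|c(H')|\le2\Delta-1$. This is sharp for $\Delta=1$.
\end{theorem}

\begin{theorem}\label{thm:large}
There is a constant $\Delta_0$ such that, if $\Delta\ge\Delta_0$, some copy $H'$ of $H$ satisfies $|c(H')|\le\frac{11}{6}\Delta$.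
\end{theorem}

In the other direction, $\Delta$ is the right order of magnitude.

\begin{theorem}\label{thm:lower}
No constant $\alpha<1$ works in the question. Even for arbitrarily large $\Delta$, no constant $\alpha\le1/\sqrt2$ works: for every $\Delta_0$ there are $n$, a graph $H$ on $n$ vertices with $\Delta\ge\Delta_0$ and a balanced coloring $c$ of $K_n$ such that every copy $H'$ of $H$ satisfies $|c(H')|>\Delta/\sqrt2$.
\end{theorem}

Section~\ref{sec:swaps} contains the tools, above all an identity between six copies that carries information from the two vertices of a step to every other vertex. Section~\ref{sec:exact} runs the whole method in the case without error terms, that of a regular graph of degree at least $2$ all of whose copies have sum at least $2\Delta$ in absolute value. Perfect matchings need a different ending, given in Section~\ref{sec:matching}. Sections~\ref{sec:approx} and~\ref{sec:arith} prove Theorems~\ref{thm:main} and~\ref{thm:large}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.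

\section{Swaps and critical triples}\label{sec:swaps}

From here to Section~\ref{sec:arith}, $c$ is a balanced coloring of $K_n$, $V$ is the vertex set of $K_n$, and \emph{copy} means copy of $H$. If $\Delta=0$ every copy has sum $0$, so we assume $\Delta\ge1$. A copy $G$ is \emph{positive} if $c(G)>0$ and \emph{negative} if $c(G)<0$. For $z\in V$, the \emph{star} of $z$ in $G$ is the set of edges of $G$ at $z$; we write $N_G(z)$ for the set of neighbors of $z$ in $G$, and $d^+_G(z)$, $d^-_G(z)$ for the number of edges of color $+1$, $-1$ in the star. Every edge lies in two stars, so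
\begin{equation}\label{eq:handshake}
\sum_{z\in V}\bigl(d^+_G(z)-d^-_G(z)\bigr)=2c(G).
\end{equation}
For distinct $p,q\in V$, let $G^{pq}$ be the image of $G$ under the transposition $(p\,q)$ of $V$. It is again a copy, and we say that it arises from $G$ by the \emph{swap} of $p$ and $q$. The coloring stays where it is; only the graph moves.

\begin{lemma}\label{lem:swap}
Let $G$ be a copy, let $p\ne q$, and put $N_p=N_G(p)$, $N_q=N_G(q)$.
\begin{itemize}
\item[(a)] We have
\[
c(G^{pq})-c(G)=\sum_{r\in N_p\setminus(N_q\cup\{q\})}\bigl(c(qr)-c(pr)\bigr)+\sum_{r\in N_q\setminus(N_p\cup\{p\})}\bigl(c(pr)-c(qr)\bigr).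
\]
\item[(b)] $-2\bigl(d^+_G(p)+d^+_G(q)\bigr)\le c(G^{pq})-c(G)\le2\bigl(d^-_G(p)+d^-_G(q)\bigr)$. In particular $|c(G^{pq})-c(G)|\le4\Delta$.
\item[(c)] For $r\notin\{p,q\}$, the set $N_{G^{pq}}(r)$ is the image of $N_G(r)$ under $(p\,q)$. So the two stars of $r$ differ in at most one edge, and each of $d^+(r)$, $d^-(r)$ changes by at most $1$.
\end{itemize}
\end{lemma}

\begin{proof}
The transposition fixes the edge $pq$ and the edges that miss $p$ and $q$, and it exchanges $pr$ with $qr$ for $r\notin\{p,q\}$. If $r$ is adjacent to both $p$ and $q$, both edges remain in the graph. This gives (a) and (c). In (a), each term is the new color minus the old color of an edge of $G$ at $p$ or $q$, and different terms belong to different edges. A term is at most $2$ if the old color is $-1$ and at most $0$ if it is $+1$; it is at least $-2$ if the old color is $+1$ and at least $0$ if it is $-1$. This gives (b).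
\end{proof}

A \emph{critical triple} $(G;x,y)$ consists of a copy $G$ and distinct vertices $x,y$ with $c(G)<0<c(G^{xy})$.

\begin{lemma}\label{lem:exist}
If no copy has sum $0$, there is a critical triple $(G;x,y)$ in which $x$ has degree $\delta$ in $G$.
\end{lemma}

\begin{proof}
The copies are the images $\varphi(H)$ under bijections $\varphi\colon V(H)\to V$. For a uniformly random $\varphi$, each edge of $H$ is sent to a uniformly random edge of $K_n$, so the expected value of $c(\varphi(H))$ is $|E(H)|\,c(K_n)/\binom n2=0$. As no copy has sum $0$, there are bijections $\varphi,\psi$ with $\varphi(H)$ negative and $\psi(H)$ positive.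

Let $v$ be a vertex of $H$ of degree $\delta$. The transpositions $(v\,u)$ generate the symmetric group of $V(H)$, because $(u\,w)=(v\,u)(v\,w)(v\,u)$ and transpositions generate it. Write $\varphi^{-1}\psi=\tau_1\cdots\tau_m$ with each $\tau_i$ of the form $(v\,u_i)$, and put $\varphi_i=\varphi\tau_1\cdots\tau_i$, so that $\varphi_0=\varphi$ and $\varphi_m=\psi$. The copy $\varphi_i(H)$ arises from $\varphi_{i-1}(H)$ by the swap of $\varphi_{i-1}(v)$ and $\varphi_{i-1}(u_i)$. Take the first $i$ with $\varphi_i(H)$ positive, and put $G=\varphi_{i-1}(H)$, $x=\varphi_{i-1}(v)$, $y=\varphi_{i-1}(u_i)$.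
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:known}]
If no copy has sum $0$, take $(G;x,y)$ as in Lemma~\ref{lem:exist}. By Lemma~\ref{lem:swap}(b), $|c(G)|+|c(G^{xy})|=c(G^{xy})-c(G)\le2(\delta+\Delta)$, so one of the two copies has sum at most $\Delta+\delta$ in absolute value.
\end{proof}

If all copies have large sums, Lemma~\ref{lem:swap}(b) says that in a critical triple the stars of $x$ and $y$ are mostly of color $-1$. It says nothing about a third vertex $z$. To reach $z$ we look at all six copies obtained by permuting $x,y,z$. They satisfy one linear relation, valid for every coloring.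

\begin{lemma}\label{lem:three}
For a copy $G$ and distinct vertices $x,y,z$,
\[
c(G)+c\bigl((G^{xy})^{xz}\bigr)+c\bigl((G^{xy})^{yz}\bigr)=c(G^{xy})+c(G^{xz})+c(G^{yz}).
\]
\end{lemma}

\begin{proof}
Let $T=\{x,y,z\}$, and let permutations of $T$ act on $V$ fixing the other vertices. The products $(x\,z)(x\,y)$ and $(y\,z)(x\,y)$ are the two $3$-cycles of $T$, so the left side is the sum of $c(\pi G)$ over the three even permutations $\pi$ of $T$, and the right side is the sum over the three odd ones. For each $t\in T$, the point $\pi(t)$ runs once through $T$ as $\pi$ runs through the even permutations, and once through $T$ as $\pi$ runs through the odd ones. Now compare the contributions of an edge $uv$ of $G$. If it misses $T$, it contributes $3c(uv)$ to each side. If only $u$ lies in $T$, it contributes $c(xv)+c(yv)+c(zv)$ to each side. If $u,v\in T$ and $t$ is the third point, then $\{\pi(u),\pi(v)\}=T\setminus\{\pi(t)\}$, so the edge contributes $c(xy)+c(xz)+c(yz)$ to each side.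
\end{proof}

The consequence is that every vertex takes part in a swap that changes the sign, starting from $G$ or from $G^{xy}$.

\begin{lemma}\label{lem:spread}
Suppose that $|c(F)|>\Delta$ for every copy $F$. Let $(G;x,y)$ be critical and $z\notin\{x,y\}$. Then one of $G^{xz}$, $G^{yz}$ is positive, or one of $(G^{xy})^{xz}$, $(G^{xy})^{yz}$ is negative.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:three},
\[
c(G^{xy})-c(G)=c\bigl((G^{xy})^{xz}\bigr)+c\bigl((G^{xy})^{yz}\bigr)-c(G^{xz})-c(G^{yz}).
\]
If the conclusion failed, each of the four terms on the right would contribute more than $\Delta$, while the left side is at most $4\Delta$ by Lemma~\ref{lem:swap}(b).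
\end{proof}

\section{The exact case: regular graphs of degree at least two}\label{sec:exact}

If $\delta<\Delta$, Proposition~\ref{prop:known} gives the bound $2\Delta-1$ of Theorem~\ref{thm:minusone}. So in this section and the next $H$ is $d$-regular with $d\ge1$, and we assume for a contradiction that
\begin{equation}\label{eq:exact}
|c(F)|\ge2d\quad\text{for every copy }F.
\end{equation}
The argument has three moves, and the proof of Theorem~\ref{thm:main} will repeat them with error terms: a swap that changes the sign is extremal; hence every star of a critical copy is monochromatic; and swapping two vertices whose stars have opposite colors keeps the triple critical, which lets us place a chosen vertex in a chosen star.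

\begin{lemma}\label{lem:extremal}
Assume \eqref{eq:exact}. If $F$ is negative and $F^{pq}$ is positive, then $c(F)=-2d$; the vertices $p,q$ are nonadjacent in $F$ and have no common neighbor; their stars in $F$ have color $-1$; and all edges from $q$ to $N_F(p)$ and from $p$ to $N_F(q)$ have color $+1$. If $F$ is positive and $F^{pq}$ is negative, the same holds with all signs reversed.
\end{lemma}

\begin{proof}
By \eqref{eq:exact} the sum increases by at least $4d$. The formula in Lemma~\ref{lem:swap}(a) has at most $2d$ terms, each at most $2$. So the increase is exactly $4d$, from $-2d$ to $2d$; all $2d$ terms are present, which means that $p,q$ are nonadjacent with no common neighbor; and every term equals $2$, which gives the colors. For the second statement apply the first to $-c$.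
\end{proof}

Lemma~\ref{lem:exist} gives a critical triple $(G;x,y)$. If $c(xy)=-1$, replace $c$ by $-c$ and $G$ by $G^{xy}$: the coloring $-c$ is balanced, \eqref{eq:exact} is unchanged, the new triple is critical because $(G^{xy})^{xy}=G$, and $xy$ now has color $+1$. So we fix a critical triple with $c(xy)=+1$ and put $N_x=N_G(x)$, $N_y=N_G(y)$.

\begin{lemma}\label{lem:structure}
Assume \eqref{eq:exact}. Then:
\begin{itemize}
\item[(a)] the sets $\{x\},\{y\},N_x,N_y$ are pairwise disjoint, so $n\ge2d+2$;
\item[(b)] every star of $G$ is monochromatic, and the stars of the vertices in $\{x,y\}\cup N_x\cup N_y$ have color $-1$;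
\item[(c)] the edge $xy$ and all edges from $x$ to $N_y$, from $y$ to $N_x$ and from $N_x$ to $N_y$ have color $+1$;
\item[(d)] exactly $\frac n2+2$ stars have color $-1$ and exactly $\frac n2-2$ have color $+1$.
\end{itemize}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,draw] (x) at (0,2) {$x$};
\node[circle,draw] (y) at (4,2) {$y$};
\node[draw,rounded corners,minimum width=1.4cm,minimum height=0.7cm] (X) at (0,0) {$N_x$};
\node[draw,rounded corners,minimum width=1.4cm,minimum height=0.7cm] (Y) at (4,0) {$N_y$};
\draw[very thick] (x) -- node[left] {$-1$} (X);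
\draw[very thick] (y) -- node[right] {$-1$} (Y);
\draw[dashed] (x) -- node[above] {$+1$} (y);
\draw[dashed] (X) -- node[below] {$+1$} (Y);
\draw[dashed] (x) -- node[pos=0.3,above right] {$+1$} (Y);
\draw[dashed] (y) -- node[pos=0.7,above left] {$+1$} (X);
\end{tikzpicture}
\caption{Colors forced around a critical triple $(G;x,y)$ with $c(xy)=+1$ when $H$ is $d$-regular and every copy has sum at least $2d$ in absolute value. A line between two sets means that all edges of $K_n$ between them have the indicated color. The solid lines are the stars of $x$ and $y$ in $G$.}
\label{fig:structure}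
\end{figure}

\begin{proof}
Lemma~\ref{lem:extremal} applied to the swap of $x$ and $y$ gives (a), the colors of the stars of $x$ and $y$, and the colors from $x$ to $N_y$ and from $y$ to $N_x$. For the other vertices we use Lemma~\ref{lem:spread}, which applies because $2d>d$.

Let $z\in N_x$. Three of the four alternatives in Lemma~\ref{lem:spread} are excluded by Lemma~\ref{lem:extremal}. The copy $G^{xz}$ is not positive, since $x$ and $z$ are adjacent in $G$. The copy $(G^{xy})^{yz}$ is not negative, since $y$ and $z$ are adjacent in $G^{xy}$. If $(G^{xy})^{xz}$ were negative, all edges from $x$ to the neighbors of $z$ in $G^{xy}$ would have color $-1$; but $y$ is such a neighbor and $c(xy)=+1$. Hence $G^{yz}$ is positive, so the star of $z$ in $G$ has color $-1$ and all edges from $z$ to $N_y$ have color $+1$. The situation is symmetric in $x$ and $y$, so the stars of the vertices of $N_y$ have color $-1$ as well. This proves (c); see Figure~\ref{fig:structure}.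

Let $z\notin\{x,y\}\cup N_x\cup N_y$. If $G^{xz}$ or $G^{yz}$ is positive, the star of $z$ in $G$ has color $-1$. Otherwise the star of $z$ in $G^{xy}$ has color $+1$, and it equals the star of $z$ in $G$ because $z$ is adjacent to neither $x$ nor $y$. This proves (b).

If $a$ stars have color $-1$ and $b$ have color $+1$, then $a+b=n$, and \eqref{eq:handshake} gives $d(b-a)=2c(G)=-4d$. This is (d).
\end{proof}

\begin{proposition}\label{prop:dge2}
Assumption \eqref{eq:exact} is impossible for $d\ge2$.
\end{proposition}

\begin{proof}
Since $n\ge2d+2\ge6$, Lemma~\ref{lem:structure}(d) gives a vertex $q$ whose star in $G$ has color $+1$; by (b) it lies outside $\{x,y\}\cup N_x\cup N_y$. We determine the color of $yq$ in two ways.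

Let $r\in N_x\cup N_y$. We claim that $(G^{rq};x,y)$ is critical. Since $d^-_G(r)=d$ and $d^-_G(q)=0$, Lemma~\ref{lem:swap}(b) gives $c(G^{rq})\le-2d+2d=0$, so $G^{rq}$ is negative by \eqref{eq:exact}. In $G^{xy}$, which has sum at least $2d$, the vertex $r$ has at most one edge of color $+1$ by Lemma~\ref{lem:swap}(c), and $q$ has at most $d$. Hence
\[
c\bigl((G^{xy})^{rq}\bigr)\ge2d-2(1+d)=-2>-2d,
\]
so $(G^{xy})^{rq}$ is positive by \eqref{eq:exact}. The transpositions $(x\,y)$ and $(r\,q)$ are disjoint and therefore commute, so $(G^{rq})^{xy}$ is positive. This proves the claim.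

Take $r\in N_x$. In $G^{rq}$ the vertex $q$ is a neighbor of $x$, so Lemma~\ref{lem:extremal} for the swap of $x$ and $y$ gives $c(yq)=+1$. Take $r\in N_y$ instead. Now $q$ is a neighbor of $y$ in $G^{rq}$, and the same lemma gives $c(yq)=-1$. This is a contradiction.
\end{proof}

The proof used $d\ge2$ to find $q$ and in the inequality $-2>-2d$. It used the balance of $c$ only to know that negative and positive copies both exist. For $d=1$ that is not enough.

\begin{example}\label{ex:K8}
Split the vertices of $K_8$ into sets $S,T$ of sizes $3$ and $5$, and color the $15$ edges between $S$ and $T$ by $+1$ and the other $13$ edges by $-1$. A perfect matching has $1$ or $3$ edges between $S$ and $T$, since the remaining vertices of $S$ are matched in pairs. Its sum is $-2$ or $+2$, and both values occur. So \eqref{eq:exact} holds with $d=1$, although $c(K_8)=2$ is as close to $0$ as a nonzero sum of $28$ signs can be.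
\end{example}

\section{Perfect matchings}\label{sec:matching}

For $d=1$ the copies are the perfect matchings. Then $n$ is even and $\binom n2$ is even, so $4\mid n$; a perfect matching has an even number $n/2$ of edges and hence an even sum. So \eqref{eq:exact} says exactly that no perfect matching has sum $0$. In view of Example~\ref{ex:K8}, local exchanges cannot refute this. We show instead that they force the coloring to have the shape of that example, and that no coloring of this shape is balanced with the required parity.

\begin{proposition}\label{prop:matching}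
If $4\mid n$ and $c$ is balanced, some perfect matching of $K_n$ has sum $0$.
\end{proposition}

\begin{proof}
The case $n=4$ is Example~\ref{ex:K4}, so let $n\ge8$, and suppose that no perfect matching has sum $0$. Let $M=G$ be the matching of Lemma~\ref{lem:structure}. It has sum $-2$, so it consists of $\frac n4+1\ge3$ edges of color $-1$, the \emph{minus edges}, and $\frac n4-1\ge1$ edges of color $+1$, the \emph{plus edges}. These two terms refer to edges of $M$ only. Two minus edges are \emph{linked} if all four edges of $K_n$ between them have color $+1$. By Lemma~\ref{lem:structure}(b),(c), the edges of $M$ at $x$ and at $y$ are linked minus edges. A linked pair is a reserve: matching its four vertices differently raises the sum by $4$.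

Let $U$ be the vertex set of some edges of $M$, and let $\mu$ be the sum of these edges. Replacing them by another perfect matching of $U$ gives a perfect matching of $K_n$, which leads to two rules.
\begin{itemize}
\item[(R1)] No perfect matching of $U$ has sum $\mu+2$, for the total would be $-2+2=0$.
\item[(R2)] If some linked pair is disjoint from $U$, no perfect matching of $U$ has sum $\mu-2$, for rematching the linked pair as well would give the total $-2-2+4=0$.
\end{itemize}

\medskip\noindent\emph{Step 1: if $e,f$ are linked, every other minus edge $g$ is linked to $e$ or to $f$.} On $U=e\cup f\cup g$ we have $\mu=-3$, so (R1) forbids the sum $-1$. Let $g=zz'$ and $e=uu'$, and suppose $c(zu)=-1$. The matching $\{zu,z'u',f\}$ has sum $-2+c(z'u')$, so $c(z'u')=-1$. Thus, if $g$ is not linked to $e$, one of the two perfect matchings between $g$ and $e$ has both edges of color $-1$, and in particular $z$ has an edge $zu$ of color $-1$ to $e$ for a suitable naming of the ends of $e$. The same argument with $e$ and $f$ exchanged shows that, if $g$ is not linked to $f$, then $f=vv'$ with $c(z'v)=-1$. If $g$ were linked to neither,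 $\{zu,z'v,u'v'\}$ would have the forbidden sum $-1-1+1=-1$.

Step~1 says that the relation ``equal or not linked'' is transitive, so it is an equivalence relation on the minus edges. There are at least two classes, and edges in different classes are linked. In particular every minus edge is linked to some other.

\medskip\noindent\emph{Step 2: if $e,f$ are linked and $qq'$ is a plus edge, then $c(uq)=c(vq')$ for all $u\in e$, $v\in f$.} On $U=e\cup f\cup\{q,q'\}$ we have $\mu=-1$, so (R1) forbids the sum $+1$. With $u',v'$ the other ends of $e,f$, the matching $\{uq,vq',u'v'\}$ has sum $c(uq)+c(vq')+1$. Hence $c(uq)+c(vq')\ne0$, so the two colors agree.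

Keeping $v$ fixed and varying $u$, we see that both edges from $q$ to $e$ have the same color, which we denote by $c(q,e)$. This holds for every minus edge $e$ and each end $q$ of each plus edge, and Step~2, applied with both namings of the ends, reads
\begin{equation}\label{eq:linked}
c(q,e)=c(q',f)\quad\text{and}\quad c(q',e)=c(q,f)\qquad\text{for linked }e,f.
\end{equation}

\medskip\noindent\emph{Step 3: there are exactly two classes, and the ends of a plus edge see them in opposite colors.} Let $qq'$ be a plus edge and let $g=zz'$ be a minus edge disjoint from some linked pair. On $U=\{z,z',q,q'\}$ we have $\mu=0$, so (R1) and (R2) forbid the sums $\pm2$. The matching $\{zq,z'q'\}$ then has sum $0$, that is,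
\begin{equation}\label{eq:opposite}
c(q',g)=-c(q,g).
\end{equation}
If there were three classes, we could take pairwise linked edges $g,g_2,g_3$, and \eqref{eq:linked} would give $c(q',g)=c(q,g_2)=c(q',g_3)=c(q,g)$, contrary to \eqref{eq:opposite}, which applies because $g$ is disjoint from the linked pair $g_2,g_3$. So there are two classes.

Fix a linked pair $e,f$ and a third minus edge $g_0$. Let $C_1$ be the class of $g_0$ and $C_2$ the other class, and let $P_i$ be the set of ends of the edges in $C_i$. By \eqref{eq:opposite}, we can name the ends of each plus edge $qq'$ so that $c(q,g_0)=-1$ and $c(q',g_0)=+1$. For $h\in C_2$, \eqref{eq:linked} gives $c(q,h)=c(q',g_0)=+1$ and $c(q',h)=c(q,g_0)=-1$. For $g\in C_1$, \eqref{eq:linked} with any $h\in C_2$ gives $c(q,g)=c(q',h)=-1$ and $c(q',g)=c(q,h)=+1$. With $Q$ the set of all ends $q$ and $Q'$ the set of all ends $q'$, the edges from $Q$ to $P_1$ and from $Q'$ to $P_2$ therefore have color $-1$, and the edges from $Q$ to $P_2$ and from $Q'$ to $P_1$ have color $+1$.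

\medskip\noindent\emph{Step 4: edges inside $Q$ and inside $Q'$ have color $-1$, and edges from $Q$ to $Q'$ have color $+1$.} Let $q_1q_1'$, $q_2q_2'$ be distinct plus edges, $g_0=zz'$, and $U=\{z,z',q_1,q_1',q_2,q_2'\}$. Here $\mu=1$ and the linked pair $e,f$ is disjoint from $U$, so the sums $3$ and $-1$ are forbidden. Since $z,z'\in P_1$:
\begin{itemize}
\item $\{zq_1',z'q_2,q_1q_2'\}$ has sum $1-1+c(q_1q_2')$, so $c(q_1q_2')=+1$;
\item $\{zq_1',z'q_2',q_1q_2\}$ has sum $1+1+c(q_1q_2)$, so $c(q_1q_2)=-1$;
\item $\{zq_1,z'q_2,q_1'q_2'\}$ has sum $-1-1+c(q_1'q_2')$, so $c(q_1'q_2')=-1$.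
\end{itemize}
The remaining edges from $Q$ to $Q'$ are the plus edges themselves.

\medskip\noindent\emph{Step 5: edges inside $P_1$ and inside $P_2$ have color $-1$.} Let $zz',ww'$ be distinct edges of the same class and $qq'$ a plus edge. On the union of the three edges $\mu=-1$, so the sum $+1$ is forbidden. The vertices $z',w'$ lie in the same $P_i$, so by Step~3 the edges $z'q$ and $w'q'$ have opposite colors, and $\{zw,z'q,w'q'\}$ has sum $c(zw)$. Hence $c(zw)=-1$. The remaining edges inside $P_i$ are the minus edges themselves.

\medskip\noindent\emph{Step 6: balance.} Put $S=P_1\cup Q$ and $T=P_2\cup Q'$. By Steps~3--5, and because edges from $P_1$ to $P_2$ join linked edges, all edges inside $S$ and inside $T$ have color $-1$ and all edges from $S$ to $T$ have color $+1$. Balance gives $|S||T|=\frac12\binom n2$, so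
\[
(|S|-|T|)^2=n^2-4|S||T|=n^2-n(n-1)=n.
\]
As $n$ is even, $n=4t^2$ for an integer $t$, and $|S|=2t^2\pm t\equiv t\pmod2$. On the other hand $|P_1|$ is even and $|Q|=\frac n4-1=t^2-1$, so $|S|\equiv t^2-1\equiv t-1\pmod 2$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:minusone}]
If $\delta<\Delta$, use Proposition~\ref{prop:known}. If $H$ is $d$-regular, Propositions~\ref{prop:dge2} and~\ref{prop:matching} show that \eqref{eq:exact} fails, so some copy has $|c(H')|<2d$, and sums are integers. For sharpness let $n=4$ and let $H$ be one edge together with two isolated vertices: then $\Delta=1$ and every copy has $|c(H')|=1=2\Delta-1$.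
\end{proof}

\section{The argument with error terms}\label{sec:approx}

Now $H$ is arbitrary, and we allow a slack $k$ below $2\Delta$. The outcome is a system of five inequalities.

\begin{proposition}\label{prop:system}
Let $k>0$ be real with $\gamma:=\Delta-2k-2>0$, put $K=2\Delta-k$, and suppose that $|c(F)|>K$ for every copy $F$. Then there are integers $0\le a_1\le a$ and $0\le b_1\le b$ with $a+b=n$ such that
\begin{align}
(\Delta-2k)\,a&<\Delta b+2(2\Delta+k),\label{eq:1}\\
\gamma b+2K&<\Delta a,\label{eq:2}\\
n&>K+2,\label{eq:3}\\
a_1\ge a-2-\frac{(k+1)b}{\gamma},&\qquad b_1\ge b-\frac{ka}{\gamma},\label{eq:4}\\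
a_1b_1&\le ka_1+(k+1)b_1.\label{eq:5}
\end{align}
\end{proposition}

Here $a$ and $b$ will count the vertices whose stars in a critical copy are mostly $-1$ and mostly $+1$, and $a_1,b_1$ the typical ones among them. When $k$ is a small fraction of a large $\Delta$, \eqref{eq:1} and \eqref{eq:2} make $a$ and $b$ close to $n/2$, \eqref{eq:4} does the same for $a_1$ and $b_1$, \eqref{eq:3} makes $k$ a small fraction of $n$, and then \eqref{eq:5} fails. Throughout this section the hypotheses of the proposition are in force. Note that $K>\Delta$, so Lemmas~\ref{lem:exist} and~\ref{lem:spread} apply.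

\subsection*{Signs of vertices}

The following lemma replaces Lemma~\ref{lem:structure}(b).

\begin{lemma}\label{lem:sign}
Let $(G;x,y)$ be critical. Then $d^-_G(x),d^-_G(y)>\Delta-k$, and every $z\notin\{x,y\}$ satisfies exactly one of the inequalities $d^-_G(z)>\Delta-k$ and $d^+_G(z)>\Delta-k-1$.
\end{lemma}

\begin{proof}
If $F$ is negative and $F^{pq}$ is positive, the sum increases by more than $2K$, so $d^-_F(p)+d^-_F(q)>K$ by Lemma~\ref{lem:swap}(b). Each summand is at most $\Delta$, so each exceeds $K-\Delta=\Delta-k$. If $F$ is positive and $F^{pq}$ negative, the lower bound in Lemma~\ref{lem:swap}(b) gives the same for $d^+_F$. This proves the claim on $x$ and $y$. For $z$ use Lemma~\ref{lem:spread}. If $G^{xz}$ or $G^{yz}$ is positive, then $d^-_G(z)>\Delta-k$. Otherwise $d^+_{G^{xy}}(z)>\Delta-k$, and Lemma~\ref{lem:swap}(c) gives $d^+_G(z)>\Delta-k-1$. If both inequalities held, $z$ would have degree more than $2\Delta-2k-1>\Delta$.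
\end{proof}

In a critical triple $(G;x,y)$, a vertex $z$ has \emph{sign $-$} if $d^-_G(z)>\Delta-k$, and a vertex $z\notin\{x,y\}$ has \emph{sign $+$} if $d^+_G(z)>\Delta-k-1$. By the lemma every vertex has exactly one sign, and $x,y$ have sign $-$. Put $k_z=k$ if $z$ has sign $-$ and $k_z=k+1$ if $z$ has sign $+$. If $z$ has sign $\varepsilon$, then
\begin{equation}\label{eq:signdeg}
d^{\varepsilon}_G(z)>\Delta-k_z\qquad\text{and}\qquad d^{-\varepsilon}_G(z)<k_z,
\end{equation}
the second inequality because the degree of $z$ is at most $\Delta$.

In Proposition~\ref{prop:dge2} one swap was enough, because one edge of the wrong color in a star was a contradiction. Now a star tolerates about $k$ such edges, so we must perform many swaps in a row, and we need to know that after each of them both the critical triple and the signs survive.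

\begin{lemma}\label{lem:persist}
Let $(G;x,y)$ be critical and let $p,q\notin\{x,y\}$, with $p$ of sign $-$ and $q$ of sign $+$. Then $(G^{pq};x,y)$ is critical, and every $r\notin\{x,y,p,q\}$ has the same sign in $G^{pq}$ as in $G$.
\end{lemma}

\begin{proof}
We have $\Delta+k+1<2\Delta-k=K$, since $\Delta>2k+1$. By Lemma~\ref{lem:swap}(b) and \eqref{eq:signdeg},
\[
c(G^{pq})\le c(G)+2\bigl(d^-_G(p)+d^-_G(q)\bigr)<-K+2(\Delta+k+1)<K,
\]
so $G^{pq}$ is not positive and hence negative. By Lemma~\ref{lem:swap}(c) and \eqref{eq:signdeg}, $d^+_{G^{xy}}(p)\le d^+_G(p)+1<k+1$, so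
\[
c\bigl((G^{xy})^{pq}\bigr)>K-2(k+1+\Delta)>-K,
\]
and $(G^{xy})^{pq}=(G^{pq})^{xy}$ is positive. So the new triple is critical.

Suppose $r$ changes sign. By Lemma~\ref{lem:swap}(c), in $G^{pq}$ either $d^-(r)>\Delta-k-1$ and $d^+(r)>\Delta-k-1$ (from $-$ to $+$), or $d^+(r)>\Delta-k-2$ and $d^-(r)>\Delta-k$ (from $+$ to $-$). In both cases the degree of $r$ exceeds $2\Delta-2k-2=\Delta+\gamma>\Delta$, which is impossible.
\end{proof}

For the rest of the section fix a critical triple $(G;x,y)$. Let $A$ and $B$ be the sets of vertices of sign $-$ and $+$, and put $a=|A|$, $b=|B|$. Then $x,y\in A$ and $a+b=n$.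

\subsection*{The sizes of $A$ and $B$}

Write $s(z)=d^+_G(z)-d^-_G(z)$. By \eqref{eq:signdeg},
\[
-\Delta\le s(z)<-(\Delta-2k)\quad(z\in A),\qquad \gamma<s(z)\le\Delta\quad(z\in B).
\]
Moreover $c(G)<-K$, and $c(G)\ge c(G^{xy})-4\Delta>K-4\Delta=-(2\Delta+k)$. With \eqref{eq:handshake} we obtain
\[
-2(2\Delta+k)<2c(G)<-(\Delta-2k)a+\Delta b,\qquad -\Delta a+\gamma b\le2c(G)<-2K,
\]
which are \eqref{eq:1} and \eqref{eq:2}. In Lemma~\ref{lem:swap}(a) for the swap of $x$ and $y$, each vertex $r\notin\{x,y\}$ gives at most one term, of size at most $2$. So $2K<c(G^{xy})-c(G)\le2(n-2)$, which is \eqref{eq:3}.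

\subsection*{Filling a star with the wrong color}

In the exact case we removed a neighbor $r$ of $x$ and put $q$ in its place, which required $r$ and $q$ to have opposite signs. Now nothing forces the neighbors of $x$ to have sign $-$: each vertex of $B$ may carry up to about $k$ edges of color $-1$, and the star of $x$ may be spread over such vertices. What is bounded is the total number of these edges. So we give up the special vertices $x,y$ and work with an arbitrary vertex $z$, showing afterwards that most vertices have enough neighbors of their own sign.

Let $z\notin\{x,y\}$ have sign $\varepsilon$. Let $R(z)$ be the set of neighbors $r\notin\{x,y\}$ of $z$ in $G$ that have sign $\varepsilon$ and satisfy $c(zr)=\varepsilon1$; these are the neighbors we can remove. Let $W(z)$ be the set of vertices $q\notin\{x,y\}$ of sign $-\varepsilon$ with $c(zq)=-\varepsilon1$; these are joined to $z$ in $K_n$, not necessarily in $G$, in the wrong color.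

\begin{lemma}\label{lem:exchange}
For every $z\notin\{x,y\}$, if $|R(z)|\ge k_z$ then $|W(z)|<k_z$.
\end{lemma}

\begin{proof}
Suppose $|R(z)|,|W(z)|\ge k_z$, and let $w=d^{-\varepsilon}_G(z)$. At most $w$ vertices of $W(z)$ are neighbors of $z$ in $G$. So the smaller $j$ of the two numbers $|R(z)|$ and $|W(z)\setminus N_G(z)|$ satisfies $j\ge k_z-w$. Choose distinct $r_1,\dots,r_j\in R(z)$ and distinct $q_1,\dots,q_j\in W(z)\setminus N_G(z)$. These $2j$ vertices are distinct from one another and from $x,y,z$. Put $G_0=G$ and $G_i=G_{i-1}^{r_iq_i}$.

By induction on $i$, the triple $(G_i;x,y)$ is critical and every vertex outside $\{x,y,r_1,q_1,\dots,r_i,q_i\}$ has the same sign in $G_i$ as in $G$. Indeed, $r_i$ and $q_i$ still have their original, opposite signs in $G_{i-1}$, so Lemma~\ref{lem:persist} applies. In particular $z$ has sign $\varepsilon$ in $G_j$. By Lemma~\ref{lem:swap}(c), $N_{G_j}(z)$ arises from $N_G(z)$ by replacing each $r_i$ with $q_i$, and each replacement turns an edge of color $\varepsilon1$ into an edge of the other color. Therefore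
\[
\Delta-k_z<d^\varepsilon_{G_j}(z)=d^\varepsilon_G(z)-j\le\Delta-w-j,
\]
that is, $j<k_z-w$, a contradiction.
\end{proof}

Call $z\notin\{x,y\}$ \emph{typical} if $|R(z)|\ge k_z$, and \emph{atypical} otherwise. Let $A_1\subseteq A\setminus\{x,y\}$ and $B_1\subseteq B$ be the sets of typical vertices, with sizes $a_1$ and $b_1$.

Let $z\in A\setminus\{x,y\}$ be atypical. An edge of $G$ of color $-1$ at $z$ ends in $R(z)$, in $\{x,y\}$ or in $B$, so more than $(\Delta-k)-k-2=\gamma$ such edges end in $B$. The number of edges of $G$ of color $-1$ between $A$ and $B$ is at most $\sum_{q\in B}d^-_G(q)\le(k+1)b$. Hence $(a-2-a_1)\gamma\le(k+1)b$. Let $z\in B$ be atypical. An edge of $G$ of color $+1$ at $z$ ends in $R(z)$ or in $A$, so more than $(\Delta-k-1)-(k+1)=\gamma$ such edges end in $A$. The number of edges of $G$ of color $+1$ between $A$ and $B$ is at most $\sum_{p\in A}d^+_G(p)\le ka$. Hence $(b-b_1)\gamma\le ka$. These two bounds are \eqref{eq:4}.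

Finally consider the $a_1b_1$ edges $pq$ of $K_n$ with $p\in A_1$, $q\in B_1$. If $c(pq)=+1$ then $q\in W(p)$, and if $c(pq)=-1$ then $p\in W(q)$: every such edge has the wrong color for one of its ends. By Lemma~\ref{lem:exchange}, there are at most $ka_1$ edges of the first kind and at most $(k+1)b_1$ of the second. This is \eqref{eq:5}, and Proposition~\ref{prop:system} is proved.

\section{Choosing the slack}\label{sec:arith}

The additive constants in \eqref{eq:1}--\eqref{eq:5} come from the single edges lost in Lemma~\ref{lem:swap}(c) and from the exceptional vertices $x,y$. They are harmless once $k\ge1$, at the price of a factor in $k+1\le2k$, and they disappear as $\Delta\to\infty$. This is the difference between the two theorems.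

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $1\le\Delta\le10$ we have $2\Delta-1\le\frac{19}{10}\Delta$, and Theorem~\ref{thm:minusone} applies. Let $\Delta\ge10$ and suppose that every copy has sum more than $\frac{19}{10}\Delta$ in absolute value. Put $k=\Delta/10\ge1$. Then $\Delta=10k$, $K=19k$, $\gamma=8k-2\ge6k>0$ and $k+1\le2k$, and Proposition~\ref{prop:system} applies.

By \eqref{eq:3}, $n>19k+2\ge21$ and $k<n/19$. Dividing \eqref{eq:1} by $k$ gives $8a<10b+42$, so $18b>8n-42>6n$; hence $b>n/3$ and $a<2n/3$. From \eqref{eq:2} and $\gamma\ge6k$ we get $6b+38<10a$, so $16a>6n+38$; hence $a-2>3n/8$ and $b<5n/8$. By \eqref{eq:4},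
\[
a_1\ge a-2-\frac b3>\frac{3n}8-\frac{5n}{24}=\frac n6,\qquad b_1\ge b-\frac a6>\frac n3-\frac n9=\frac{2n}9.
\]
Dividing \eqref{eq:5} by $a_1b_1>0$ gives
\[
1\le\frac k{b_1}+\frac{2k}{a_1}<\frac1{19}\cdot\frac92+\frac2{19}\cdot6=\frac{33}{38},
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Suppose that there is no such $\Delta_0$. Then there is a sequence of graphs and balanced colorings with $\Delta\to\infty$, hence $n\to\infty$, in which every copy has sum more than $\frac{11}6\Delta$ in absolute value. Put $k=\Delta/6$, so that $K=\frac{11}6\Delta$ and $\gamma=\frac23\Delta-2$, which is positive for $\Delta>3$. Apply Proposition~\ref{prop:system}, and pass to a subsequence along which $a/n$, $b/n$, $a_1/n$, $b_1/n$ and $\Delta/n$, all in $[0,1]$, converge to limits $a^*,b^*,a_1^*,b_1^*$ and $\rho$. Then $a^*+b^*=1$, and $\rho\le\frac6{11}$ by \eqref{eq:3}.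

Dividing \eqref{eq:1} and \eqref{eq:2} by $\Delta n$ gives
\[
\frac23\cdot\frac an<\frac bn+\frac{13}{3n},\qquad\Bigl(\frac23-\frac2\Delta\Bigr)\frac bn<\frac an,
\]
so $\frac23a^*\le b^*$ and $\frac23b^*\le a^*$, and therefore $a^*,b^*\in[\frac25,\frac35]$. Both $k/\gamma$ and $(k+1)/\gamma$ tend to $\frac16/\frac23=\frac14$, so \eqref{eq:4} gives $a_1^*\ge a^*-\frac14b^*\ge\frac25-\frac3{20}=\frac14$ and $b_1^*\ge b^*-\frac14a^*\ge\frac14$. Both $k/n$ and $(k+1)/n$ tend to $\rho/6\le\frac1{11}$. Dividing \eqref{eq:5} by $a_1b_1$ and taking limits gives
\[
1\le\frac{\rho/6}{b_1^*}+\frac{\rho/6}{a_1^*}\le\frac4{11}+\frac4{11}=\frac8{11},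
\]
a contradiction.
\end{proof}

\section{Lower bounds from cliques}\label{sec:lower}

To keep all copies away from $0$ we want the set of possible sums to have a wide gap centered at $0$. Let the edges of color $+1$ form a clique on a set $S$, and let $H$ be a clique $K_m$ together with isolated vertices. The sum of a copy depends only on the number $j$ of vertices of its clique that lie in $S$:
\begin{equation}\label{eq:clique}
\binom j2-\left(\binom m2-\binom j2\right)=j(j-1)-\binom m2 .
\end{equation}
The consecutive values $s(s-1)$ and $(s+1)s$ of $j(j-1)$ have midpoint $s^2$, so the gap is centered at $0$ when $\binom m2=s^2$. The coloring is balanced when $\binom{|S|}2=\frac12\binom n2$. Both conditions are Pell equations.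

\begin{lemma}\label{lem:pell}
There are arbitrarily large integers $m$ such that $\binom m2$ is a square, and arbitrarily large integers $n$ such that $\binom\ell2=\frac12\binom n2$ for some integer $\ell$ with $1\le\ell\le n$.
\end{lemma}

\begin{proof}
The map $(X,s)\mapsto(3X+8s,X+3s)$ preserves $X^2-8s^2$ and increases $X$ on pairs of positive integers. Starting from $(3,1)$, it yields solutions of $X^2-8s^2=1$ with $X$ arbitrarily large. Here $X$ is odd, and with $X=2m-1$ the equation becomes $4m(m-1)=8s^2$, that is, $\binom m2=s^2$.

The map $(X,Y)\mapsto(3X+4Y,2X+3Y)$ preserves $X^2-2Y^2$ and increases $X$ on pairs of positive integers. Starting from $(1,1)$, it yields solutions of $X^2-2Y^2=-1$ with $X$ arbitrarily large. Here $X$ is odd, so $2Y^2=X^2+1\equiv2\pmod4$ and $Y$ is odd. With $X=2n-1$, $Y=2\ell-1$ the equation becomes $4n(n-1)=8\ell(\ell-1)$, that is, $\binom\ell2=\frac12\binom n2$, and this forces $\ell\le n$.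
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The single edge in $K_4$ from the proof of Theorem~\ref{thm:minusone} has $|c(H')|=1=\Delta$ for every copy in every balanced coloring, so no $\alpha<1$ works.

Given $\Delta_0$, use Lemma~\ref{lem:pell} to choose $m\ge\max\{2,\Delta_0+1\}$ with $\binom m2=s^2$, $s\ge1$, and then $n\ge m$ and $\ell\le n$ with $\binom\ell2=\frac12\binom n2$. Fix a set $S$ of $\ell$ vertices of $K_n$, color the edges inside $S$ by $+1$ and all other edges by $-1$. This coloring is balanced. Let $H$ be the union of $K_m$ and $n-m$ isolated vertices, so that $\Delta=m-1\ge\Delta_0$. By \eqref{eq:clique}, a copy whose clique has $j$ vertices in $S$ has sum $j(j-1)-s^2$. This is at most $s(s-1)-s^2=-s$ if $j\le s$, and at least $(s+1)s-s^2=s$ if $j\ge s+1$. So every copy satisfies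
\[
|c(H')|\ge s=\sqrt{\frac{m(m-1)}2}=\sqrt{\frac m{2(m-1)}}\;\Delta>\frac\Delta{\sqrt2}.\qedhere
\]
\end{proof}

The first solutions in Lemma~\ref{lem:pell} are $(X,s)=(3,1),(17,6)$ and $(X,Y)=(7,5),(41,29)$. The choice $m=2$, $s=1$, $n=4$, $\ell=3$ is the single edge in $K_4$. The choice $m=9$, $s=6$, $n=21$, $\ell=15$ gives a balanced coloring of $K_{21}$ in which every $K_9$ has sum at least $6$ in absolute value, with $\Delta=8$.

\begin{thebibliography}{1}

\bibitem{HMP}
Lawrence Hollom, Adva Mond, and Julien Portier,
\emph{Almost colour-balanced spanning forests in complete graphs},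
arXiv:2410.06148 (2024).

\end{thebibliography}
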